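\title{Boundaries of first-passage percolation balls at all large times}

\begin{abstract}
Consider first-passage percolation on $\mathbb{Z}^d$, $d\ge2$, with i.i.d.\ nonnegative edge weights satisfying $\mathbf{P}(t_e=0)<p_c$, and let $B(t)$ be the set of vertices reached from the origin by time $t$. We prove that almost surely, for all large $t$, the edge boundary of $B(t)$ has order $t^{d-1}\mathbf{E}[Y\wedge t]$, where $Y$ is the minimum of $2d$ independent weights, and the exterior edge boundary has order $t^{d-1}$. No moment, continuity or curvature assumption is used. The proof compares the numbers of vertices infected during nested time windows, scale by scale, by means of a monotonicity property of shell volumes around an arbitrary finite set in a normed space. Atypical regions are counted by exploring $B(t)$ in the order of infection.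
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question and the results}

Let $d\ge2$, let $\mathcal{E}^d$ be the set of nearest-neighbor edges of $\mathbb{Z}^d$, and let $(t_e)_{e\in\mathcal{E}^d}$ be i.i.d.\ nonnegative real random variables, the \emph{weights}. The passage time of a finite lattice path $\gamma$ is $T(\gamma)=\sum_{e\in\gamma}t_e$, and
\[
T(x,y)=\inf\{T(\gamma):\gamma \text{ a path from } x \text{ to } y\},\qquad B(t)=\{x\in\mathbb{Z}^d:T(0,x)\le t\}.
\]
If an infection starts at the origin and needs time $t_e$ to cross the edge $e$, then $B(t)$ is the infected region at time $t$. Its \emph{edge boundary} $\partial_{\mathrm{e}}B(t)$ is the set of edges with exactly one endpoint in $B(t)$. Its \emph{exterior edge boundary} $\partial^{\mathrm{ext}}_{\mathrm{e}}B(t)$ consists of those edges of $\partial_{\mathrm{e}}B(t)$ whose endpoint outside $B(t)$ lies in the unbounded component of $\mathbb{Z}^d\setminus B(t)$; the remaining boundary edges surround holes of $B(t)$.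

Let $p_c$ be the critical probability of bond percolation on $\mathbb{Z}^d$, that is, the supremum of those $p$ for which keeping each edge independently with probability $p$ leaves almost surely no infinite connected component. We assume throughout that
\[
\mathbf{P}(t_e=0)<p_c .
\]
If instead $\mathbf{P}(t_e=0)>p_c$, the edges of weight zero contain an infinite component, and $B(t)$ is infinite as soon as $t$ exceeds the passage time from $0$ to that component. Let $Y$ be the minimum of $2d$ independent copies of $t_e$, and write $a\wedge b=\min(a,b)$.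

The following question comes from Damron, Hanson and Lam \cite{DHL}. For every weight distribution with $\mathbf{P}(t_e=0)<p_c$, is there a deterministic constant $C$ such that almost surely $\#\partial_{\mathrm{e}}B(t)\le Ct^{d-1}\mathbf{E}[Y\wedge t]$ and $\#\partial^{\mathrm{ext}}_{\mathrm{e}}B(t)\le Ct^{d-1}$ for \emph{all} sufficiently large $t$? The answer is yes, and both bounds have the exact order.

\begin{theorem}\label{thm:upper}
Let $d\ge2$ and $\mathbf{P}(t_e=0)<p_c$. There is $C<\infty$, depending only on $d$ and the law of $t_e$, such that almost surely, for all large real $t$,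
\[
\#\partial_{\mathrm{e}}B(t)\le Ct^{d-1}\mathbf{E}[Y\wedge t]\qquad\text{and}\qquad \#\partial^{\mathrm{ext}}_{\mathrm{e}}B(t)\le Ct^{d-1}.
\]
\end{theorem}

\begin{theorem}\label{thm:lower}
Let $d\ge2$ and $\mathbf{P}(t_e=0)<p_c$. There is $c>0$, depending only on $d$ and the law of $t_e$, such that almost surely, for all large real $t$,
\[
\#\partial_{\mathrm{e}}B(t)\ge ct^{d-1}\mathbf{E}[Y\wedge t]\qquad\text{and}\qquad \#\partial^{\mathrm{ext}}_{\mathrm{e}}B(t)\ge ct^{d-1}.
\]
\end{theorem}

``For all large $t$'' means for all $t\ge t_0$ with a random finite $t_0$. The proof of Theorem~\ref{thm:upper} does not use Theorem~\ref{thm:lower}.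

\subsection{Why these orders}\label{sec:why}

If $t_e\equiv1$, then $B(t)$ is the $\ell^1$-ball of radius $\lfloor t\rfloor$. Every axis-parallel line that meets it contains exactly two boundary edges, both exterior, so both boundaries have order $t^{d-1}$; here $\mathbf{E}[Y\wedge t]=1$ for $t\ge1$. For general weights $B(t)$ still has linear size, and $t^{d-1}$ is the natural guess for its outer surface.

Heavy weights create holes. The cheapest hole is a single vertex $v$ all of whose $2d$ edges are heavy; the minimum $Y_v$ of these weights has the law of $Y$. If the neighbors of $v$ are infected around time $t-k$, then $v$ is still healthy at time $t$ when $Y_v>k$. If about $t^{d-1}$ vertices see their neighborhood infected in each unit of time, the number of such holes is about $\sum_{k\le t}t^{d-1}\mathbf{P}(Y>k)$, which is of order $t^{d-1}\mathbf{E}[Y\wedge t]$. When $\mathbf{E}Y<\infty$ the two boundaries therefore have the same order. When $\mathbf{P}(t_e>x)=x^{-\gamma}$ for $x\ge1$ with $2d\gamma<1$, we have $\mathbf{E}[Y\wedge t]=1+\int_1^tx^{-2d\gamma}\,dx$,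 of order $t^{1-2d\gamma}$, and the holes dominate.

The difficulty lies in the words ``for all large $t$''. Suppose that $t_e\le M$. An edge $e=\{x,y\}$ belongs to $\partial_{\mathrm{e}}B(s)$ for $s$ in an interval of length $|T(0,x)-T(0,y)|\le t_e$, so $\int_0^t\#\partial_{\mathrm{e}}B(s)\,ds\le 2dM\,\#B(t)$, which is $O(t^d)$ by \eqref{eq:lin} below. The boundary has order at most $t^{d-1}$ on average over time, but this does not exclude exceptional times at which many vertices are infected almost simultaneously. Nor does an approximation of $B(t)$ by the ball of a norm: an error $t^{4/5}$ confines the boundary to a shell of that width, and such a shell has room for $t^{d-1+4/5}$ edges.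

\subsection{Conventions}

We write $|\cdot|$ for the sup-norm and $|\cdot|_1$ for the $\ell^1$-norm on $\mathbb{R}^d$, $\mathbf{e}_1,\dots,\mathbf{e}_d$ for the coordinate vectors, and $\Lambda(x,m)=\{y\in\mathbb{Z}^d:|y-x|\le m\}$. Diameters are taken in the sup-norm. The words path, adjacent, connected and component refer to nearest-neighbor adjacency. Two vertices are \emph{$*$-adjacent} if their sup-distance is $1$, and $*$-paths, $*$-connected sets and $*$-components refer to this adjacency. An edge is \emph{internal} to a set if both endpoints lie in the set. For $K\ge1$, $T^K$ denotes passage times computed with the truncated weights $t_e\wedge K$; thus $T\ge T^K\ge T^1$. A \emph{geodesic} is a self-avoiding path whose passage time attains the infimum. \emph{Dyadic} numbers are the powers $2^i$, $i\in\mathbb{N}$. The letters $C,c$ denote positive finite constants that depend only on $d$ and the law of $t_e$ and may change from line to line; numbered constants keep their values.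

\section{Shells around a finite set, and the plan of the proof}\label{sec:shell}

\subsection{Monotonicity of shell volumes}

The geometric fact behind the proof is a monotonicity of Kneser type. The neighborhoods of a set $A$ in a normed space grow, relative to $\varrho^{d-1}$, more and more slowly as the radius $\varrho$ increases, however irregular $A$ is.

\begin{lemma}\label{lem:shell}
Let $g$ be a norm on $\mathbb{R}^d$, let $A\subset\mathbb{R}^d$ be finite and nonempty, and put $D(x)=\min_{z\in A}g(x-z)$ and $H(\varrho)=\operatorname{vol}\{D\le\varrho\}$. There is a nonincreasing $\varphi:(0,\infty)\to[0,\infty)$ with $H(\beta)-H(\alpha)=\int_\alpha^\beta\varphi(\varrho)\varrho^{d-1}\,d\varrho$ for $0\le\alpha<\beta$. Consequently, for $0<\varrho_1<\varrho_2<\varrho_3$,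
\begin{align}
H(\varrho_3)-H(\varrho_2)&\le\frac{\varrho_3-\varrho_2}{\varrho_2-\varrho_1}\Big(\frac{\varrho_3}{\varrho_1}\Big)^{d-1}\big(H(\varrho_2)-H(\varrho_1)\big),\label{eq:shell1}\\
H(\varrho_3)-H(\varrho_2)&\le d\,\frac{(\varrho_3-\varrho_2)\varrho_3^{\,d-1}}{\varrho_2^{\,d}}\,H(\varrho_2).\label{eq:shell2}
\end{align}
\end{lemma}

\begin{proof}
Let $z_1,\dots,z_m$ be the points of $A$, and let $V_i$ be the set of $x$ for which $i$ is the least index minimizing $g(x-z_i)$. The sets $V_i$ partition $\mathbb{R}^d$, and $D=g(\cdot-z_i)$ on $V_i$. Each $V_i$ is star-shaped about $z_i$: for $x\in V_i$, $0<\lambda<1$ and $x_\lambda=z_i+\lambda(x-z_i)$,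
\[
g(x_\lambda-z_j)\ge g(x-z_j)-(1-\lambda)g(x-z_i)\ge\lambda g(x-z_i)=g(x_\lambda-z_i),
\]
and the second inequality is strict for $j<i$, because then $g(x-z_j)>g(x-z_i)$.

For a Borel subset $E$ of the sphere $\{g=1\}$ let $\mu(E)=d\cdot\operatorname{vol}\{y:0<g(y)\le1,\ y/g(y)\in E\}$. By scaling, $\operatorname{vol}\{y:\alpha<g(y)\le\beta,\ y/g(y)\in E\}=\mu(E)\int_\alpha^\beta\varrho^{d-1}\,d\varrho$, so in the coordinates $y=\varrho\omega$, $g(\omega)=1$, Lebesgue measure is $\varrho^{d-1}\,d\varrho\,\mu(d\omega)$. Using these coordinates around $z_i$ in $V_i$, we obtain the integral formula with $\varphi(\varrho)=\sum_i\mu\{\omega:z_i+\varrho\omega\in V_i\}$, which is nonincreasing because the $V_i$ are star-shaped. Finally $H(\varrho_3)-H(\varrho_2)\le\varphi(\varrho_2)(\varrho_3-\varrho_2)\varrho_3^{d-1}$, while $H(\varrho_2)-H(\varrho_1)\ge\varphi(\varrho_2)(\varrho_2-\varrho_1)\varrho_1^{d-1}$ and $H(\varrho_2)\ge\varphi(\varrho_2)\varrho_2^d/d$.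
\end{proof}

\begin{example}
Let $d=2$, $g=|\cdot|$ and $A=\{(0,0),(2,0)\}$. For $\varrho<1$ the set $\{D\le\varrho\}$ consists of two squares of side $2\varrho$, so $H=8\varrho^2$ and $\varphi=H'/\varrho=16$. For $\varrho>1$ it is a rectangle with sides $2\varrho+2$ and $2\varrho$, so $H=4\varrho^2+4\varrho$ and $\varphi=8+4/\varrho$. Thus $\varphi$ drops from $16$ to $12$ when the squares merge and then decreases to $8$, its value for a single point. Surface is lost when fronts collide; it is never created faster than by dilation.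
\end{example}

We use \eqref{eq:shell1} for a thin shell of width about $w$ at distance about $S$ from $A$, compared with the thicker shell of width about $u$ just inside it, when all radii are known only up to an error $\varepsilon$. The loss is small if each of the ratios $\varepsilon/w$, $w/u$, $u/S$ is small. Since $\varepsilon$ will be of order $S^{4/5}=S^{16/20}$, we take $w\approx S^{17/20}$ and $u\approx S^{19/20}$.

\begin{lemma}\label{lem:three}
There is $\kappa=\kappa(d)$ such that, in the setting of Lemma~\ref{lem:shell}, for $S\ge2^{50}$, $0\le\varepsilon\le3S^{4/5}$, $\frac12S^{17/20}\le w\le S^{17/20}$ and $\frac12S^{19/20}\le u\le2S^{19/20}$,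
\[
\frac{H(S+\varepsilon)-H(S-w-\varepsilon)}{w}\le(1+\kappa S^{-1/20})\,\frac{H(S-w-\varepsilon)-H(S-u+\varepsilon)}{u}.
\]
\end{lemma}

\begin{proof}
Put $\xi=S^{-1/20}\le2^{-5/2}$ and $\varrho_1=S-u+\varepsilon$, $\varrho_2=S-w-\varepsilon$, $\varrho_3=S+\varepsilon$. Then $\varrho_3-\varrho_2=w+2\varepsilon\le w(1+12\xi)$. Next, $w+2\varepsilon\le7S^{17/20}\le14\xi^2u$ and $14\xi^2\le\frac12$, so $\varrho_2-\varrho_1=u-w-2\varepsilon\ge u(1-14\xi^2)\ge u/(1+28\xi^2)$. Finally $u\le2\xi S\le S/2$, so $\varrho_1\ge S/2$ and $\varrho_3/\varrho_1=1+u/\varrho_1\le1+4\xi$. The polynomial $(1+12\xi)(1+28\xi^2)(1+4\xi)^{d-1}$ equals $1$ at $\xi=0$, hence is at most $1+\kappa\xi$ on $[0,1]$. Apply \eqref{eq:shell1}.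
\end{proof}

To pass between volumes and lattice counts, suppose that $g\le C_0|\cdot|$. Then $D$ varies by at most $C_0$ on each cube $x+[0,1)^d$, $x\in\mathbb{Z}^d$, and the level sets $\{D=\varrho\}$, $\varrho>0$, have volume zero by the integral formula. Hence
\begin{align}
\#\{x\in\mathbb{Z}^d:\alpha\le D(x)\le\beta\}&\le H(\beta+C_0)-H(\alpha-C_0)\qquad(C_0<\alpha\le\beta),\label{eq:lat1}\\
H(\beta)-H(\alpha)&\le\#\{x\in\mathbb{Z}^d:\alpha-C_0\le D(x)\le\beta+C_0\}\qquad(0<\alpha\le\beta).\label{eq:lat2}
\end{align}

\subsection{The argument in an idealized model}\label{sec:ideal}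

Let $t_e\le M$, and let $N(s,w)$ be the number of $x$ with $s-w<T(0,x)\le s$. If $\{x,y\}\in\partial_{\mathrm{e}}B(s)$ and $x\in B(s)$, then $T(0,x)>s-M$, so $\#\partial_{\mathrm{e}}B(s)\le2d\,N(s,M)$. We have to show that the density $N(s,w)/w$ is $O(s^{d-1})$ for a window of bounded width $w$.

Fix a scale $S\le s/2$ and restart the infection from the random set $A=B(s-S)$. A geodesic from $0$ to $x\notin A$ leaves $A$ for the last time at a time in $(s-S-M,s-S]$, so $T(0,x)$ equals $s-S$ plus the passage time from $A$ to $x$, up to an error $M$. Now idealize: assume that everywhere in the lattice passage times over distances $O(S)$ agree with a norm $g$ up to $S^{4/5}$, and ignore the difference between counts and volumes. Then $T(0,x)=s-S+D(x)$ up to $\varepsilon=2S^{4/5}$ in the relevant range, where $D$ is the $g$-distance to $A$, and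
\[
\{s-w<T(0,\cdot)\le s\}\subset\{S-w-\varepsilon<D\le S+\varepsilon\},\qquad\{S-u+\varepsilon<D\le S-w-\varepsilon\}\subset\{s-u<T(0,\cdot)\le s\}.
\]
Lemma~\ref{lem:three} turns this into $N(s,w)/w\le(1+\kappa S^{-1/20})N(s,u)/u$ for $w\approx S^{17/20}$, $u\approx S^{19/20}$. The width $u$ is the thin width for the larger scale $S'=S^{19/17}$, so the inequality can be iterated along scales $S_0<S_1<\cdots$ with $S_{k+1}\approx S_k^{19/17}$. At the top, $S$ is comparable to $s$, and \eqref{eq:shell2} gives $N(s,w)\le C(w/s)\operatorname{vol}\{D\le S\}\le Cws^{d-1}$. The product $\prod_k(1+\kappa S_k^{-1/20})$ converges, and at the bottom $w\approx S_0^{17/20}$ is a constant.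

Two features deserve notice. The shape of $A$ never enters, so nothing is needed about the roughness of $B(s-S)$ or the curvature of a limit shape. And each step uses a single scale, so the norm may depend on the scale.

Three obstacles separate this from a proof.
\begin{itemize}
\item[(1)] The weights have no moments, so $T$ is not close to a norm at vertices enclosed by heavy edges. Section~\ref{sec:white} builds a random set $\mathcal{W}$ in which one can travel on light edges, and replaces $T(0,x)$ by the time $\hat T(x)$ of a nearby vertex of $\mathcal{W}$. Section~\ref{sec:norm} compares truncated passage times with norms $g_K$, and Section~\ref{sec:blocks} shows that in a good block $\hat T$ behaves as in the idealized model.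
\item[(2)] At bounded scales a positive fraction of the lattice is atypical. We must bound the number of atypical blocks near the front of the infection, although the location of the front depends on the same weights and its size is the unknown. Section~\ref{sec:explore} removes the dependence by exploring in the order of infection, and Section~\ref{sec:thin} removes the circularity by a joint induction.
\item[(3)] Holes far behind the front must be counted with the correct factor $\mathbf{P}(Y>k)$. This is done in Section~\ref{sec:upper}.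
\end{itemize}
Section~\ref{sec:lower} proves the lower bounds with the same tools.

\section{Two probabilistic inputs}\label{sec:inputs}

The first input says that long paths are slow. It is \cite[Proposition 5.8]{Kesten} applied to the weights $t_e\wedge1$, whose atom at $0$ is $\mathbf{P}(t_e=0)<p_c$. Apart from the trivial consequence $\mathbf{P}(Y>0)>0$, this is the only use of the hypothesis on $\mathbf{P}(t_e=0)$.

\begin{proposition}\label{prop:kes}
There is $a\in(0,1]$ such that for all integers $m\ge1$,
\[
\mathbf{P}\big(\text{some self-avoiding path $\gamma$ from $0$ with at least $m$ edges has }T^1(\gamma)<am\big)\le Ce^{-cm}.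
\]
\end{proposition}

Summing over $m'\ge m$, we see that with probability at least $1-Ce^{-cm}$ every self-avoiding path from a given vertex with $m'\ge m$ edges has $T^1\ge am'$. By the Borel--Cantelli lemma, almost surely only finitely many self-avoiding paths from a given vertex have $T^1$ below a given level. Since $T\ge T^K\ge T^1$, all sets $B(t)$ are finite and geodesics for $T$ and $T^K$ exist. Moreover
\begin{equation}\label{eq:lin}
\mathbf{P}\big(B(4t)\not\subset\Lambda(0,8t/a)\big)\le Ce^{-ct},
\end{equation}
because a geodesic to a point $x\in B(4t)$ with $|x|>8t/a$ has at least $m=\lceil8t/a\rceil$ edges and $T^1\le4t<am$.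

The second input is the concentration inequality \cite[Theorem 6.6]{Talagrand}.

\begin{proposition}\label{prop:tal}
Let $f:[0,1]^n\to\mathbb{R}$ be convex or concave and $\sigma$-Lipschitz for the Euclidean norm, let $X$ be a random point of $[0,1]^n$ with independent coordinates, and let $m$ be a median of $f(X)$. Then $\mathbf{P}(|f(X)-m|\ge u)\le4e^{-cu^2/\sigma^2}$ for $u\ge0$, with an absolute constant $c>0$.
\end{proposition}

\section{Bypassing heavy edges}\label{sec:white}

Fix $M\ge1$, to be chosen in a moment. A vertex is \emph{black} if some edge at it has weight larger than $M$, and \emph{white} otherwise; every edge with a white endpoint has weight at most $M$. A white vertex can still be hard to reach, if black vertices enclose it. We therefore discard the black vertices together with everything they enclose, and show that what remains is connected by short detours.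

A $*$-connected set of $k$ vertices containing $v$ is the range of a walk from $v$ around a spanning tree, with $2(k-1)$ steps and at most $3^d$ choices per step, so there are at most $9^{dk}$ such sets. Each contains at least $k/3^d$ vertices at mutual distance at least $2$ (choose greedily), and these have disjoint sets of incident edges. A $*$-connected black set of size at least $k$ containing $v$ contains one of size exactly $k$. Hence, fixing $M$ so large that $9^d\,(2d\,\mathbf{P}(t_e>M))^{1/3^d}\le e^{-1}$,
\begin{equation}\label{eq:peierls}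
\mathbf{P}(v\text{ lies in a $*$-connected black set of size at least }k)\le e^{-k},\qquad k\ge1.
\end{equation}
The $*$-components of the set of black vertices are called \emph{clusters}; almost surely they are all finite.

For a finite set $\Gamma\subset\mathbb{Z}^d$, the complement has exactly one unbounded component, since the complement of a box is connected for $d\ge2$. Let $\operatorname{fill}(\Gamma)$ be $\Gamma$ together with the bounded components of $\mathbb{Z}^d\setminus\Gamma$, and let $\partial^*\Gamma$ be the set of vertices in the unbounded component that are $*$-adjacent to a vertex of $\Gamma$. From a vertex outside the bounding box of $\Gamma$ some half-line avoids $\Gamma$, so $\operatorname{fill}(\Gamma)$ lies in that box and has the same diameter as $\Gamma$. Also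
\begin{equation}\label{eq:bdsize}
\#\partial^*\Gamma\le\min\big(3^d\,\#\Gamma,\ (\operatorname{diam}\Gamma+3)^d\big).
\end{equation}
If $\Gamma$ is a cluster and $z\in\operatorname{fill}(\Gamma)$, both half-lines from $z$ in the directions $\pm\mathbf{e}_1$ meet $\Gamma$, so $z+j\mathbf{e}_1\in\Gamma$ for some $0\le j\le\operatorname{diam}\Gamma<\#\Gamma$. By \eqref{eq:peierls}, for integers $m\ge0$,
\begin{equation}\label{eq:fill1}
\mathbf{P}\big(z\in\operatorname{fill}(\Gamma)\text{ for a cluster $\Gamma$ with }\operatorname{diam}\Gamma\ge m\big)\le\sum_{j\ge0}e^{-\max(j,m)-1}\le(m+2)e^{-m}.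
\end{equation}
If $G_j$ is the size of the cluster of $z+j\mathbf{e}_1$ (zero for a white vertex), the same remark gives
\begin{equation}\label{eq:fill2}
\mathbf{E}\sum_{\Gamma:\,z\in\operatorname{fill}(\Gamma)}\#\Gamma\le\sum_{j\ge0}\mathbf{E}\big[G_j1\{G_j>j\}\big]<\infty .
\end{equation}
In particular, almost surely every vertex lies in finitely many fills of clusters. Define
\[
\mathcal{W}=\mathbb{Z}^d\setminus\bigcup_{\Gamma\text{ cluster}}\operatorname{fill}(\Gamma).
\]
All vertices of $\mathcal{W}$ are white, so a path in $\mathcal{W}$ with $m$ edges has passage time at most $Mm$.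

Detours will run along the sets $\partial^*\Gamma$, which must be connected by nearest-neighbor steps. This is why $*$-adjacency appears in the definition: for $\Gamma=\{0\}\subset\mathbb{Z}^2$ the four neighbors are pairwise nonadjacent, while the eight $*$-neighbors form a cycle.

\begin{lemma}\label{lem:bdconn}
If $\Gamma\subset\mathbb{Z}^d$ is finite, nonempty and $*$-connected, then $\partial^*\Gamma$ is connected.
\end{lemma}

\begin{proof}
We write $\mathbb{R}^d$ as a union of two connected pieces whose intersection has vertex set $\partial^*\Gamma$, and use $H_1(\mathbb{R}^d)=0$. Consider the cell complex on $\mathbb{R}^d$ whose cells are the unit cubes with vertices in $\mathbb{Z}^d$ and their faces. The vertex set of a cell is connected through edges of the cell. Every point $p$ has a smallest cell $\sigma(p)$, which is a face of every cell containing $p$, and $z\in\mathbb{Z}^d$ is a vertex of $\sigma(p)$ if and only if $|p-z|<1$.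

For a component $O$ of $\mathbb{Z}^d\setminus\Gamma$ let $X_O$ be the union of the closed cells with all vertices in $O$. It is connected, and $p\in X_O$ if and only if all vertices of $\sigma(p)$ lie in $O$. A cell without vertices in $\Gamma$ has all its vertices in one component $O$. Hence $\mathbb{R}^d$ is the disjoint union of the sets $X_O$ and of $U=\bigcup_{z\in\Gamma}(z+(-1,1)^d)$, the set of $p$ for which $\sigma(p)$ has a vertex in $\Gamma$. The set $U$ is connected, because the open cubes around two $*$-adjacent vertices both contain the midpoint.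

Let $O_\infty$ be the unbounded component, $X=X_{O_\infty}$, and let $Z$ be the closure of $\mathbb{R}^d\setminus X$. The set $\mathbb{R}^d\setminus X=U\cup\bigcup_{O\ne O_\infty}X_O$ is connected, since each $O$ has a vertex adjacent to $\Gamma$, which lies in the closure of $U$; so $Z$ is connected. Moreover $Z$ is the union of the closed unit cubes not contained in $X$. Indeed, an interior point $p$ of such a cube $Q$ has $\sigma(p)=Q$ and so lies outside $X$, which gives $Q\subset Z$; conversely these cubes form a closed set that contains $\mathbb{R}^d\setminus X$. Thus $X$ and $Z$ are connected subcomplexes with union $\mathbb{R}^d$, and they intersect because they are closed and nonempty and $\mathbb{R}^d$ is connected. For such a pair the Mayer--Vietoris sequence in reduced homology contains the exact piece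
\[
0=H_1(\mathbb{R}^d)\to\tilde H_0(X\cap Z)\to\tilde H_0(X)\oplus\tilde H_0(Z)=0,
\]
where $\tilde H_0$ of a nonempty complex vanishes exactly when the complex is connected. So $X\cap Z$ is connected. Then its vertices are connected through its edges: otherwise they would split into two classes with no edge of $X\cap Z$ between them, every cell of $X\cap Z$ would have all its vertices in one class, and $X\cap Z$ would be a disjoint union of two nonempty closed sets.

The vertices of $X$ are those of $O_\infty$. A unit cube containing $y\in O_\infty$ fails to lie in $X$ exactly when it has a vertex in $\Gamma$. So $y\in Z$ if and only if $y$ is $*$-adjacent to $\Gamma$, and the vertex set of $X\cap Z$ is $\partial^*\Gamma$.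
\end{proof}

We shall use repeatedly that
\begin{equation}\label{eq:exit}
p\in\operatorname{fill}(\Gamma),\ p'\notin\operatorname{fill}(\Gamma),\ p\text{ adjacent to }p'\quad\Longrightarrow\quad p\in\Gamma\text{ and }p'\in\partial^*\Gamma,
\end{equation}
for otherwise $p$ and $p'$ would lie in the same component of $\mathbb{Z}^d\setminus\Gamma$. Call a cluster $\Gamma$ \emph{outermost at $x$} if $\operatorname{fill}(\Gamma)$ is maximal for inclusion among the fills of clusters that contain $x$. Every $x\notin\mathcal{W}$ has such a cluster.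

\begin{lemma}\label{lem:W}
\begin{itemize}
\item[(a)] If $\Gamma$ is outermost at some vertex $x$, then $\partial^*\Gamma\subset\mathcal{W}$.
\item[(b)] A connected set $\gamma$ with $\gamma\cap\mathcal{W}=\emptyset$ is contained in $\operatorname{fill}(\Gamma)$ for a single cluster $\Gamma$.
\item[(c)] If $x_0,\dots,x_n$ is a path with $x_0,x_n\in\mathcal{W}$, then $x_0$ and $x_n$ are joined by a path in $\mathcal{W}$ with at most $n+\sum\#\partial^*\Gamma$ edges, the sum being over at most $n$ distinct clusters whose fills meet the path.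
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $y\in\partial^*\Gamma$ be $*$-adjacent to $z\in\Gamma$. Then $y$ is white, since otherwise it would belong to $\Gamma$, and $y\notin\operatorname{fill}(\Gamma)$. Suppose that $y\in\operatorname{fill}(\Gamma')$ for another cluster $\Gamma'$. Distinct clusters are not $*$-adjacent, so a unit cube with a vertex in $\Gamma$ has no vertex in $\Gamma'$. Two $*$-adjacent vertices lie in a common unit cube, whose vertex set is connected. Hence $\Gamma\cup\{y\}$ lies in one component of $\mathbb{Z}^d\setminus\Gamma'$, which is bounded because $y\in\operatorname{fill}(\Gamma')\setminus\Gamma'$. A vertex outside $\operatorname{fill}(\Gamma')$ is joined to infinity inside the unbounded component of $\mathbb{Z}^d\setminus\Gamma'$, hence by a path avoiding $\Gamma$. So $\operatorname{fill}(\Gamma)\subset\operatorname{fill}(\Gamma')$, and the inclusion is strict because of $y$. This contradicts maximality.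

(b) Let $\Gamma$ be outermost at some $x\in\gamma$. If $\gamma\not\subset\operatorname{fill}(\Gamma)$, then \eqref{eq:exit} and (a) give a vertex of $\gamma$ in $\partial^*\Gamma\subset\mathcal{W}$.

(c) If the path is not contained in $\mathcal{W}$, let $i$ be the first index with $x_i\notin\mathcal{W}$, let $\Gamma$ be outermost at $x_i$, and let $j$ be the last index with $x_j\in\operatorname{fill}(\Gamma)$. Then $0<i\le j<n$, and $x_{i-1},x_{j+1}\in\partial^*\Gamma\subset\mathcal{W}$ by \eqref{eq:exit} and (a). Join these two vertices inside $\partial^*\Gamma$ by Lemma~\ref{lem:bdconn}, and repeat the construction on $x_{j+1},\dots,x_n$. That path avoids $\operatorname{fill}(\Gamma)$, so no cluster is used twice.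
\end{proof}

By (a), $\mathcal{W}\ne\emptyset$. Let $\hat x$ be a vertex of $\mathcal{W}$ closest to $x$, with ties broken by a fixed rule (so $\hat x=x$ on $\mathcal{W}$), and define
\[
\hat T(x)=T(0,\hat x),\qquad\hat B(\xi)=\{x\in\mathbb{Z}^d:\hat T(x)\le\xi\}.
\]
The origin itself may be enclosed. Let $\mathcal{U}$ be the component of $0$ in $\mathbb{Z}^d\setminus\mathcal{W}$, empty if $0\in\mathcal{W}$; it is finite by Lemma~\ref{lem:W}(b), and every vertex outside $\mathcal{U}$ adjacent to $\mathcal{U}$ lies in $\mathcal{W}$. Let $\tau_*$ be the maximum of $T(0,w)$ over $w\in\mathcal{W}$ adjacent to $\mathcal{U}$, and $\tau_*=0$ if $0\in\mathcal{W}$. This finite random time bounds the initial delay; note that $\hat B(\xi)\neq\emptyset$ for $\xi\ge\tau_*$.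

\section{Truncated passage times and their norms}\label{sec:norm}

Concentration needs bounded weights, so we approximate $T^K$ rather than $T$. A fixed $K$ would not do, since bypassing an edge heavier than $K$ may cost more than $K$. We let $K$ be a small power of the scale, and so all estimates must be uniform in $K$.

For $K\ge1$ let $h_K(x)=\mathbf{E}\,T^K(0,x)\le K|x|_1$, $x\in\mathbb{Z}^d$. By the triangle inequality and translation invariance, $h_K$ is even and subadditive: $h_K(x+y)\le h_K(x)+h_K(y)$. Recall that $a_m/m\to\inf_ma_m/m$ for a sequence with $a_{m+m'}\le a_m+a_{m'}$. Thus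
\[
g_K(x)=\lim_{m\to\infty}h_K(mx)/m=\inf_{m\ge 1}h_K(mx)/m\le h_K(x)
\]
exists, and $g_K$ is even, subadditive and homogeneous under positive integers. It extends to $\mathbb{Q}^d$ by $g_K(x)=g_K(kx)/k$ for $kx\in\mathbb{Z}^d$, and then to a seminorm on $\mathbb{R}^d$, because $|g_K(x)-g_K(y)|\le g_K(x-y)\le K|x-y|_1$.

\begin{lemma}\label{lem:norm}
There are $0<c_0\le1\le C_0$ such that $c_0|x|\le g_K(x)\le C_0|x|$ for all $K\ge1$ and $x\in\mathbb{R}^d$.
\end{lemma}

\begin{proof}
A path from $0$ to $x\in\mathbb{Z}^d$ has at least $|x|$ edges, so Proposition~\ref{prop:kes} gives $h_K(x)\ge a|x|(1-Ce^{-c|x|})$, and $c_0=a$ works. For the upper bound we pay $K$ per edge only near the endpoints. Let $x_i=i\mathbf{e}_1$. Let $I$ be the least $i\ge0$ with $x_i\in\mathcal{W}$ and $I'$ the least $i\ge0$ with $x_{n-i}\in\mathcal{W}$. If $I>m$, then $x_0,\dots,x_m$ lie in one fill of diameter at least $m$ by Lemma~\ref{lem:W}(b), so \eqref{eq:fill1} gives $\mathbf{E}I\le C$; in the same way $\mathbf{E}I'\le C$. If $I\le n$, apply Lemma~\ref{lem:W}(c) and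 \eqref{eq:bdsize} to the segment from $x_I$ to $x_{n-I'}$; if $I>n$, use $T^K(0,x_n)\le Kn\le KI$. In both cases
\[
T^K(0,x_n)\le K(I+I')+M\Big(n+3^d\sum_{i=0}^n\ \sum_{\Gamma:\,x_i\in\operatorname{fill}(\Gamma)}\#\Gamma\Big).
\]
By \eqref{eq:fill2}, $h_K(n\mathbf{e}_1)\le CK+Cn$ with $C$ independent of $K$, so $g_K(\mathbf{e}_1)\le C$. By symmetry $g_K(\mathbf{e}_i)=g_K(\mathbf{e}_1)$, and $g_K(x)\le C|x|_1\le Cd|x|$.
\end{proof}

The difference $T^K-g_K$ splits into the random part $T^K-h_K$ and the deterministic part $h_K-g_K$. Any power saving suffices, so we do not optimize exponents.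

\begin{lemma}\label{lem:conc}
Let $0<\beta\le1/50$. For $n\ge n_0(\beta)$, $1\le K\le n^\beta$ and $|x|\le n$,
\[
\mathbf{P}\big(|T^K(0,x)-h_K(x)|>n^{1/2+3\beta}\big)\le e^{-n^\beta}.
\]
\end{lemma}

\begin{proof}
To get a Lipschitz constant we restrict the length of paths. Let $L=\lceil(d+1)n^{1+\beta}/a\rceil$ and let $T_L$ be the minimum of $T^K(\gamma)$ over self-avoiding paths $\gamma$ from $0$ to $x$ with at most $L$ edges. A shortest lattice path has at most $dn\le L$ edges, so $T^K(0,x)\le T_L\le dn^{1+\beta}<aL$. If $T_L\ne T^K(0,x)$, a $T^K$-geodesic has more than $L$ edges and $T^1<aL$, which has probability at most $Ce^{-cL}$. As a function of the finitely many variables $(t_e\wedge K)/K\in[0,1]$, $T_L$ is a minimum of linear functions with at most $L$ nonzero coefficients, each equal to $K$; so it is concave and $K\sqrt L$-Lipschitz. By Proposition~\ref{prop:tal}, $\mathbf{P}(|T_L-m|\ge u)\le4\exp(-cu^2/(K^2L))$ for a median $m$, and $K^2L\le Cn^{1+3\beta}$. Integrating over $u$ gives $|\mathbf{E}T_L-m|\le Cn^{1/2+3\beta/2}$, and $0\le\mathbf{E}T_L-h_K(x)\le dn^{1+\beta}Ce^{-cn}$.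 Hence $|h_K(x)-m|\le\frac12n^{1/2+3\beta}$ for large $n$. For $u=\frac12n^{1/2+3\beta}$ we have $u^2/(K^2L)\ge cn^{3\beta}$, so the probability in question is at most $4e^{-cn^{3\beta}}+Ce^{-cn}\le e^{-n^\beta}$.
\end{proof}

Subadditivity gives $h_K(2x)\le2h_K(x)$; a rate of convergence needs the reverse inequality up to an error. We cut a geodesic to $2x$ into increments of size $n$, each of which costs about its mean. Half of the increments should lead to $x$ at half the cost. Taking each increment with weight $\frac12$ is a fractional solution; it can be moved to one supported on $d$ increments, where rounding costs only $O(Kn)$.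

\begin{lemma}\label{lem:double}
Let $0<\beta\le1/100$. For $N\ge N_0(\beta)$, $1\le K\le N^\beta$ and $|x|=N$, we have $h_K(x)\le\frac12h_K(2x)+N^{2/3+6\beta}$.
\end{lemma}

\begin{proof}
Let $n=\lceil N^{2/3}\rceil$, so that $K\le n^{2\beta}$. Consider the events:
\begin{itemize}
\item[(i)] $|T^K(y,z)-h_K(y-z)|\le n^{1/2+6\beta}$ for all $y,z\in\Lambda(0,N^2)$ with $|y-z|\le n$;
\item[(ii)] self-avoiding paths from $\Lambda(0,N^2)$ with at least $n$ edges have $T^1\ge an$;
\item[(iii)] $T^K(0,2x)\le h_K(2x)+(2N)^{1/2+3\beta}$;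
\item[(iv)] self-avoiding paths from $0$ with at least $N^2$ edges have $T^1\ge aN^2$.
\end{itemize}
By Lemma~\ref{lem:conc} (with exponent $2\beta$ at scale $n$ and a union bound over $CN^{4d}$ pairs for (i), and with exponent $\beta$ at scale $2N$ for (iii)) and Proposition~\ref{prop:kes}, each event fails with probability tending to $0$ as $N\to\infty$, uniformly in $K$ and $x$. Fix a configuration in all four, and a $T^K$-geodesic $\pi$ from $0$ to $2x$. Since $T^K(\pi)\le2dN^{1+\beta}<aN^2$, (iv) shows that $\pi\subset\Lambda(0,N^2)$.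

Put $v_0=0$, let $v_{i+1}$ be the first vertex of $\pi$ after $v_i$ with $|v_{i+1}-v_i|=n$ as long as there is one, and end with $v_k=2x$. The increments $y_i=v_i-v_{i-1}$ satisfy $|y_i|=n$ for $i<k$ and $|y_k|\le n$. By (ii), $(k-1)an\le2dN^{1+\beta}$. By (i) and (iii), and since $n^{-1/2+6\beta}\le N^{-1/3+4\beta}$,
\[
\Sigma:=\sum_{i<k}h_K(y_i)\le T^K(\pi)+(k-1)n^{1/2+6\beta}\le h_K(2x)+(2N)^{1/2+3\beta}+CN^{2/3+5\beta}\le h_K(2x)+CN^{2/3+5\beta}.
\]
Consider weights $\lambda_y\ge0$, $y\in\{y_i:i<k\}$, with $\sum_y\lambda_yy=x-\frac12y_k$ and $\sum_y\lambda_yh_K(y)\le\frac12\Sigma$. They exist: take half the multiplicity of $y$ among $y_1,\dots,y_{k-1}$. Choose such weights with the smallest support. The vectors in the support are linearly independent. Otherwise there is $\mu\ne0$ on the support with $\sum\mu_yy=0$ and, after a change of sign, $\sum\mu_yh_K(y)\le0$; as $h_K(y)\ge c_0n>0$, some $\mu_y$ is negative, and $\lambda+\theta\mu$ with the largest $\theta>0$ that keeps it nonnegative has smaller support. So at most $d$ weights are nonzero.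 The vector $\varrho=x-\sum_y\lfloor\lambda_y\rfloor y=\frac12y_k+\sum_y(\lambda_y-\lfloor\lambda_y\rfloor)y$ lies in $\mathbb{Z}^d$ and $|\varrho|\le(d+1)n$. By subadditivity,
\[
h_K(x)\le\sum_y\lfloor\lambda_y\rfloor h_K(y)+h_K(\varrho)\le\tfrac12\Sigma+Kd(d+1)n\le\tfrac12h_K(2x)+CN^{2/3+5\beta}.\qedhere
\]
\end{proof}

We now tie the truncation to the scale. Fix $\delta=1/400$ and $\delta_1=\delta/(d+2)$, and for dyadic $r$ put
\[
K_r=r^\delta,\qquad\ell_r=\lceil r^{\delta_1}\rceil,\qquad\varepsilon_r=r^{4/5},\qquad g_r=g_{K_r},\qquad h_r=h_{K_r}.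
\]
At scale $r$, clusters will have diameter below $\ell_r$, a detour will cost about $\ell_r^{d+1}\ll K_r$, and $\varepsilon_r$ is the error in the approximation by $g_r$.

\begin{lemma}\label{lem:rate}
For each fixed $R$ and all large $r$: $0\le h_r(x)-g_r(x)\le r^{3/4}$ whenever $|x|\le2Rr$.
\end{lemma}

\begin{proof}
If $|x|<r^{1/2}$, then $h_r(x)\le dr^{1/2+\delta}\le r^{3/4}$. If $N=|x|\ge r^{1/2}$, then $K_r\le N^{2\delta}$, and Lemma~\ref{lem:double} with $\beta=2\delta$ applies to $x,2x,4x,\dots$. After $m$ steps, $h_r(x)\le2^{-m}h_r(2^mx)+\sum_{i<m}2^{-i}(2^iN)^{2/3+12\delta}$. Letting $m\to\infty$ gives $h_r(x)\le g_r(x)+CN^{2/3+12\delta}$, and $2/3+12\delta<3/4$.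
\end{proof}

\section{Good blocks}\label{sec:blocks}

\subsection{Definitions}

Define, in this order,
\[
R_1=\lceil8/c_0\rceil+8,\qquad C_1=2C_0R_1+1,\qquad R_2=R_1+\lceil(C_1+1)/a\rceil,\qquad R=4R_2+8,
\]
let $j_0$ be the least integer with $2^{j_0}(R_1-2)\ge R$, and put
\[
C_2=2^{j_0}C_1,\qquad C_3=2(C_1+C_2+1),\qquad C_4=4(C_2+C_3).
\]
A \emph{block of scale $r$} ($r$ dyadic) is a point $v\in r\mathbb{Z}^d$, with \emph{cube} $Q_v=v+\{0,\dots,r-1\}^d$ and \emph{box} $\Lambda(v,Rr)$; the scale is part of the data. The cubes of scale $r$ tile $\mathbb{Z}^d$, and $v^{(r)}(x)$ is the block whose cube contains $x$. Write $r_j=2^jr$. The \emph{ancestor} $v_j$, $j\ge0$, is the block of scale $r_j$ with $Q_v\subset Q_{v_j}$; thus $v_0=v$, $|v-v_j|\le r_j$, and $\Lambda(v,Rr)\subset\Lambda(v_j,Rr_j)$.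

\begin{definition}
A block $v$ of scale $r$ is \emph{typical} if
\begin{itemize}
\item[(P1)] every $*$-connected black set in $\Lambda(v,Rr-1)$ has diameter less than $\ell_r$;
\item[(P2)] every path $\gamma\subset\Lambda(v,Rr)$ from $y$ to $z$ has $T^{K_r}(\gamma)\ge g_r(y-z)-\varepsilon_r$;
\item[(P3)] any $y,z\in\Lambda(v,R_1r)$ are joined by a path $\gamma\subset\Lambda(v,R_2r)$ with $T^{K_r}(\gamma)\le g_r(y-z)+\varepsilon_r$.
\end{itemize}
Otherwise it is \emph{atypical}. The block $v$ is \emph{good} if all its ancestors $v_j$, $j\ge0$, are typical.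
\end{definition}

Typicality depends only on the edges internal to the box of $v$, which is what independence arguments need. It says nothing about a large cluster that encloses the whole box; goodness excludes this, and it passes to ancestors.

To count holes we need the event that a block is atypical \emph{and} $2d$ given edges are heavy, with the product of the two probabilities as a bound. For $K_r>M$ and a set $F$ of at most $2d$ edges, call $v$ \emph{$F$-atypical} if (P1) or (P3) fails after the weights in $F$ are replaced by $K_r$, or (P2) fails after they are replaced by $0$. This event does not depend on $(t_e)_{e\in F}$. An atypical block is $F$-atypical: (P1) depends on the indicators $1\{t_e>M\}$ and (P3) on $t_e\wedge K_r$, both are preserved when weights decrease, and the value $K_r$ maximizes both quantities; (P2) is preserved when weights increase.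

\begin{lemma}\label{lem:pr}
There is $c_1>0$ such that for all large dyadic $r$, all blocks $v$ of scale $r$ and all $F$ with $\#F\le2d$: $\mathbf{P}(v\text{ is $F$-atypical})\le p_r:=\exp(-r^{c_1})$.
\end{lemma}

\begin{proof}
Consider the event that (1) $*$-connected black sets in $\Lambda(v,Rr)$ have diameter less than $\ell_r/(20d)$; (2) $|T^{K_r}(y,z)-h_r(y-z)|\le(2Rr)^{1/2+3\delta}$ for $y,z\in\Lambda(v,Rr)$; (3) self-avoiding paths from $\Lambda(v,Rr)$ with $m\ge r$ edges have $T^1\ge am$. By \eqref{eq:peierls}, Lemma~\ref{lem:conc} with $n=2Rr$, $\beta=\delta$, and Proposition~\ref{prop:kes}, the complement has probability at most $Cr^de^{-\ell_r/(20d)}+Cr^{2d}e^{-(2Rr)^\delta}+Cr^de^{-cr}\le\exp(-r^{c_1})$ for any fixed $c_1<\delta_1$ and large $r$. We show that on this event (P1)--(P3) hold after an arbitrary change of the weights in $F$.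

At most $4d$ vertices turn black. Two vertices of a new $*$-connected black set are joined in it by a $*$-path without repetitions; removing the new black vertices leaves at most $4d+1$ originally black pieces. So the two vertices are at distance at most $(4d+1)\ell_r/(20d)+8d<\ell_r$, which is (P1). The $T^{K_r}$-time of a self-avoiding path changes by at most $2dK_r$. In (P2) we may erase loops; then (2) and $h_r\ge g_r$ give a new time of at least $g_r(y-z)-(2Rr)^{1/2+3\delta}-2dK_r\ge g_r(y-z)-\varepsilon_r$. For (P3) take a $T^{K_r}$-geodesic $\gamma$ of the original configuration. By (2) and Lemma~\ref{lem:rate} its original time is at most $g_r(y-z)+\frac12\varepsilon_r\le C_1r$. If it left $\Lambda(v,R_2r)$, it would have at least $(R_2-R_1)r$ edges and, by (3), time at least $(C_1+1)r$. So $\gamma\subset\Lambda(v,R_2r)$, and its new time is at most $g_r(y-z)+\frac12\varepsilon_r+2dK_r\le g_r(y-z)+\varepsilon_r$.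
\end{proof}

Fix a dyadic $r_0$ such that for all dyadic $r\ge r_0$ Lemma~\ref{lem:pr} holds and
\begin{gather}
K_r>M,\qquad\ell_{2r}+1\le r,\qquad C_0(2\ell_r+1)\le\varepsilon_r,\qquad Md(\ell_r+2)\big(1+(\ell_r+3)^d\big)\le K_r,\label{eq:r0a}\\
2p_r\le\tfrac14,\qquad\sum_{j\ge1}2^{j+1}p_{r_j}\le\tfrac14,\qquad\sum_{j\ge0}2r_jp_{r_j}\le r^{-2}.\label{eq:r0b}
\end{gather}
The last inequality in \eqref{eq:r0a} holds for large $r$ because $(d+1)\delta_1<\delta$. From now on all scales are dyadic and at least $r_0$. By the Borel--Cantelli lemma, almost surely every block has only finitely many atypical ancestors. If $v$ is not good, let $J=J(v)$ be the largest $j\ge0$ with $v_j$ atypical; then $v_{J+1}$ is good. Finally let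
\[
\tau_v=\min\{T(0,y):y\in\Lambda(v,Rr)\}
\]
be the time at which the infection first reaches the box of $v$; the boxes are nested, so $\tau_{v_{j+1}}\le\tau_{v_j}$.

\subsection{Passage times in a good block}

Part (d) of the next lemma is the rigorous form of the idealization in Section~\ref{sec:ideal}. We use twice over the following remark: if a path through $y$ leaves $\Lambda(y,m)$, then the piece of it from $y$ to the last vertex before the exit is a connected subset of $\Lambda(y,m)$ of diameter at least $m$.

\begin{lemma}\label{lem:good}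
Let $v$ be a good block of scale $r$.
\begin{itemize}
\item[(a)] If $\operatorname{fill}(\Gamma)$ meets $\Lambda(v,Rr/2)$ for a cluster $\Gamma$, then $\operatorname{diam}\Gamma<\ell_r$. Every connected set $\gamma\subset\Lambda(v,Rr/2)$ of diameter at least $\ell_r$ meets $\mathcal{W}$. If $x\in\Lambda(v,R_1r)$, then $|x-\hat x|\le\ell_r$.
\item[(b)] For $y,z\in\mathcal{W}\cap\Lambda(v,R_1r)$: $T(y,z)\le g_r(y-z)+\varepsilon_r\le C_1r$.
\item[(c)] For $x\in Q_v$: $\tau_v\le\hat T(x)\le\max(\tau_v,\tau_*)+C_2r$.
\item[(d)] Let $\xi\ge\tau_*$ and $D(x)=\min_{z\in\hat B(\xi)}g_r(x-z)$. For $x\in Q_v\setminus\hat B(\xi)$,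
\[
\hat T(x)\ge\xi+\min(D(x),2r)-2\varepsilon_r,\qquad\text{and}\qquad\hat T(x)\le\xi+D(x)+2\varepsilon_r\quad\text{if }D(x)\le2r.
\]
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $z\in\operatorname{fill}(\Gamma)\cap\Lambda(v,Rr/2)$ and suppose that $\Delta=\operatorname{diam}\Gamma\ge\ell_r$. Since $z$ lies in the bounding box of $\Gamma$, $\Gamma\subset\Lambda(z,\Delta)$. If $\Delta<Rr/4$, then $\Gamma\subset\Lambda(v,3Rr/4)$, contradicting (P1) for $v$. Otherwise choose $j\ge1$ with $Rr_j/8\le\Delta<Rr_j/4$. Then $|z-v_j|\le Rr/2+r_j\le Rr_j/4+r_j$, so $\Gamma\subset\Lambda(v_j,Rr_j/2+r_j)\subset\Lambda(v_j,Rr_j-1)$, while $\Delta\ge r_j\ge\ell_{r_j}$; this contradicts (P1) for $v_j$. A connected set $\gamma\subset\Lambda(v,Rr/2)$ that misses $\mathcal{W}$ lies in one fill by Lemma~\ref{lem:W}(b), so its diameter is less than $\ell_r$. For the last claim take $\gamma=\Lambda(x,\lceil\ell_r/2\rceil)$.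

(b) Take $\gamma$ from (P3), self-avoiding. The truncation matters only at edges with $t_e>K_r>M$, whose endpoints are black and so outside $\mathcal{W}$. For such an edge let $p$ be the last vertex of $\gamma$ in $\mathcal{W}$ before it and $p'$ the first one after it. The vertices strictly between form a connected set missing $\mathcal{W}$, of diameter less than $\ell_r$ by (a), so $|p-p'|\le\ell_r+2$. A shortest lattice path from $p$ to $p'$ has $n\le d(\ell_r+2)$ edges and stays in $\Lambda(v,R_2r)$. By Lemma~\ref{lem:W}(c), part (a), \eqref{eq:bdsize} and \eqref{eq:r0a}, $p$ and $p'$ are joined in $\mathcal{W}$ by a path of passage time at most $Mn(1+(\ell_r+3)^d)\le K_r$, whereas the segment of $\gamma$ from $p$ to $p'$ has $T^{K_r}\ge K_r$. Replace each such segment; they are edge-disjoint. The remaining edges of $\gamma$ have $t_e\le K_r$, so the new path has $T\le T^{K_r}(\gamma)\le g_r(y-z)+\varepsilon_r\le2C_0R_1r+r$.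

(c) By (a), $\hat x\in\Lambda(x,\ell_r)\subset\Lambda(v,Rr)$, which is the lower bound. For the upper bound let $y\in\Lambda(v,Rr)$ with $T(0,y)=\tau_v$. As $y$ may lie outside $\Lambda(v,R_1r)$, we work in the good block $v'=v_{j_0}$ of scale $r'=r_{j_0}$, with $\ell'=\ell_{r'}$. Since $Rr\le(R_1-2)r'$, $|v-v'|\le r'$ and $\ell'+1\le r'$, we have $\Lambda(y,\ell'+1)\subset\Lambda(v',R_1r')$. We claim that some $y'\in\mathcal{W}\cap\Lambda(y,\ell'+1)$ has $T(0,y')\le\max(\tau_v,\tau_*)$. Let $\pi$ be a geodesic from $0$ to $y$. If $\pi$ leaves $\Lambda(y,\ell')$, its terminal piece in $\Lambda(y,\ell')$ meets $\mathcal{W}$ by (a). So if $\pi$ leaves $\Lambda(y,\ell')$ or meets $\mathcal{W}$, we find $y'$ on $\pi$, with $T(0,y')\le\tau_v$. Otherwise $\pi\subset\mathcal{U}$. By Lemma~\ref{lem:W}(b) and (a), $\mathcal{U}\subset\Lambda(y,\ell')$, and we take for $y'$ a vertex of $\mathcal{W}$ adjacent to $\mathcal{U}$. Now (b) for $v'$ gives $T(y',\hat x)\le C_1r'=C_2r$.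

(d) \emph{Lower bound.} Let $\pi$ be a geodesic from $0$ to $\hat x$, let $u$ be its last vertex with $T(0,u)\le\xi$, let $u^+$ be the next vertex (it exists as $\hat T(x)>\xi$), and let $\pi'$ be the part of $\pi$ from $u^+$ to $\hat x$. Then $\hat T(x)=T(0,u^+)+T(\pi')\ge\xi+T(\pi')$, and $|\hat x-v|\le2r$. If $\pi'\not\subset\Lambda(v,Rr)$, its terminal piece in $\Lambda(v,Rr)$ starts at distance $Rr$ from $v$, and (P2) gives $T(\pi')\ge c_0(R-2)r-\varepsilon_r\ge2r$. If $\pi'\subset\Lambda(v,Rr)$ and $|u^+-v|>R_1r$, then (P2) gives $T(\pi')\ge c_0(R_1-2)r-\varepsilon_r\ge8r-r\ge2r$. It remains to treat $\pi'\subset\Lambda(v,Rr)$, $|u^+-v|\le R_1r$, where $T(\pi')\ge g_r(u^+-\hat x)-\varepsilon_r$. Let $\pi''$ be the part of $\pi$ from $0$ to $u$. It meets $\mathcal{W}$: otherwise $\pi''\subset\mathcal{U}$, and the first vertex $w\in\mathcal{W}$ of $\pi$ comes after $u$, is adjacent to $\mathcal{U}$, and has $T(0,w)\le\tau_*\le\xi$, against the choice of $u$. If $\pi''$ leaves $\Lambda(u,\ell_r)\subset\Lambda(v,Rr/2)$, its terminal piece in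 $\Lambda(u,\ell_r)$ meets $\mathcal{W}$ by (a). In either case there is $u'\in\pi''\cap\mathcal{W}\cap\Lambda(u,\ell_r)$. Then $\hat T(u')=T(0,u')\le\xi$, so
\[
D(x)\le g_r(x-u')\le g_r(\hat x-u^+)+C_0(2\ell_r+1)\le g_r(\hat x-u^+)+\varepsilon_r,
\]
and $T(\pi')\ge D(x)-2\varepsilon_r$.

\emph{Upper bound.} Let $z\in\hat B(\xi)$ with $g_r(x-z)=D(x)\le2r$, so $|x-z|\le2r/c_0$. By (a), $|z-\hat z|\le\ell_r$ and $|x-\hat x|\le\ell_r$, and $\hat z,\hat x\in\Lambda(v,R_1r)$. By (b), $\hat T(x)\le T(0,\hat z)+T(\hat z,\hat x)\le\xi+D(x)+2C_0\ell_r+\varepsilon_r\le\xi+D(x)+2\varepsilon_r$.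
\end{proof}

\section{Exploration and atypical blocks at the front}\label{sec:explore}

\subsection{A box is fresh when it is first touched}

We want to say that among the blocks reached around time $s$ only a fraction of order $p_r$ is atypical. The time $\tau_v$ is suited to this because it is decided before any edge inside the box of $v$ is seen. To make this precise, add vertices one at a time (Dijkstra's algorithm). Let $V_0=\{0\}$, with label $\theta(0)=0$. Given $V_i$ and its labels, choose an edge $\{y,z\}$ with $y\in V_i$, $z\notin V_i$ that minimizes $\theta(y)+t_{yz}$, with ties broken by a fixed rule; call the minimum $m_i$, add $z$, and set $\theta(z)=m_i$. By induction $\theta=T(0,\cdot)$: a path from $0$ to any $z'\notin V_i$ leaves $V_i$ through some edge, so $T(0,z')\ge m_i$, while $T(0,z)\le m_i$. The inequality $T(0,z')\ge m_i$ also shows that vertices are added in nondecreasing order of $T(0,\cdot)$, and that every vertex $x$ is added, since otherwise infinitely many vertices would lie in the finite set $B(T(0,x))$.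

A set $\Lambda'$ is \emph{touched} when a vertex of it is first added. The \emph{history of $\Lambda'$} consists of the vertices added up to and including that one, with their labels and the weights of all edges at vertices added earlier. Each of these edges has an endpoint outside $\Lambda'$, so the history is a function of the weights of edges not internal to $\Lambda'$. It determines $\min T(0,\cdot)$ over $\Lambda'$, as the label of the touching vertex, and the history of every set touched no later than $\Lambda'$, in particular of every superset of $\Lambda'$.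

\begin{lemma}\label{lem:fresh}
Let $\Lambda$ be a finite box and $\mathcal{L}\subset\mathbb{Z}^d$ an infinite set such that the boxes $\Lambda_v=v+\Lambda$, $v\in\mathcal{L}$, are disjoint. Let $f_v(\theta)\in[0,1]$, $\theta\ge0$, be jointly measurable in $\theta$ and the weights internal to $\Lambda_v$, with $\bar f(\theta)=\mathbf{E}f_v(\theta)$ independent of $v$. Let $\chi_v\in\{0,1\}$ and $\theta_v\ge0$ be determined by the history of $\Lambda_v$, with almost surely finitely many $\chi_v\ne0$. Then for $u\ge0$,
\[
\mathbf{P}\Big(\sum_v\chi_vf_v(\theta_v)\ge2\sum_v\chi_v\bar f(\theta_v)+u\Big)\le e^{-u},\qquad\mathbf{P}\Big(\sum_v\chi_vf_v(\theta_v)\le\frac12\sum_v\chi_v\bar f(\theta_v)-u\Big)\le e^{-u}.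
\]
\end{lemma}

\begin{proof}
For $X\in[0,1]$, convexity gives $\mathbf{E}e^X\le1+(e-1)\mathbf{E}X\le e^{2\mathbf{E}X}$ and $\mathbf{E}e^{-X}\le1-(1-e^{-1})\mathbf{E}X\le e^{-\mathbf{E}X/2}$. Let $v^1,v^2,\dots$ be the order in which the boxes are touched, and $E_m=\exp\sum_{i\le m}\chi_{v^i}\big(f_{v^i}(\theta_{v^i})-2\bar f(\theta_{v^i})\big)$, $E_0=1$. Fix $m\ge1$ and $b\in\mathcal{L}$. The event $\{v^m=b\}$, the variables $\chi_b,\theta_b$ and, on that event, $v^i,\chi_{v^i},\theta_{v^i}$ for $i<m$ are determined by the history of $\Lambda_b$; the functions $f_{v^i}$, $i<m$, depend on edges internal to other boxes. So $1\{v^m=b\}E_{m-1}$, $\chi_b$ and $\theta_b$ are functions of the weights not internal to $\Lambda_b$, hence independent of $f_b$. Integrating first over the weights internal to $\Lambda_b$ gives $\mathbf{E}[1\{v^m=b\}E_m]\le\mathbf{E}[1\{v^m=b\}E_{m-1}]$. Summing over $b$, $\mathbf{E}E_m\le1$ for all $m$. The exponent is eventually constant in $m$, so Fatou's lemma and Markov's inequality give the first bound. The second follows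 from the same argument with the exponent $\sum_{i\le m}\chi_{v^i}(\frac12\bar f(\theta_{v^i})-f_{v^i}(\theta_{v^i}))$.
\end{proof}

\subsection{Front blocks}

A vertex near the front whose block is not good will be charged to the last atypical ancestor of that block. The class of blocks that we count must therefore be closed under taking ancestors, and membership must be decided by the history of the box.

\begin{definition}
A block $v$ of scale $r$ is a \emph{front block at time $s$} if $\tau_v\le s$ and $\tau_{v_j}\ge s-C_4r_j$ for all $j\ge0$. Let $\nu_r(s)$ be the number of front blocks of scale $r$ at time $s$, and $b_r(s)$ the number of those that are atypical.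
\end{definition}

Every ancestor of a front block is a front block at the same time, because $\tau_{v_j}\le\tau_v$. The property is determined by the history of $\Lambda(v,Rr)$, which determines all $\tau_{v_j}$. There are finitely many front blocks, since $B(s)$ is finite.

Above a polylogarithmic scale there are no atypical blocks at all in the relevant region. For an integer $n\ge3$ let $\rho(n)$ be the least dyadic number that is at least $(\log n)^{3/c_1}$. Let $q=(2R+1)^d$; this is the number of cosets of $(2R+1)r\mathbb{Z}^d$ in $r\mathbb{Z}^d$, and the boxes of the blocks in one coset are disjoint. Let $\mathcal{A}_n$ be the event that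
\begin{itemize}
\item[(A1)] $B(4n)\subset\Lambda(0,8n/a)$;
\item[(A2)] every block of scale $r\ge\rho(n)$ whose box meets $\Lambda(0,8n/a)$ is typical;
\item[(A3)] $b_r(s)\le2p_r\nu_r(s)+q\log^2n$ for all dyadic $r_0\le r<\rho(n)$ and all integers $s\in[n/2,2n]$.
\end{itemize}
Then $\sum_n\mathbf{P}(\mathcal{A}_n^c)<\infty$. For (A1) this is \eqref{eq:lin}. Property (A2) fails with probability at most $\sum_{r\ge\rho(n)}C(n/r+1)^dp_r\le Cn^d\exp(-(\log n)^3)$. For (A3) apply Lemma~\ref{lem:fresh} in each coset with $f_v=1\{v\text{ atypical}\}$, $\bar f\le p_r$, $\chi_v=1\{v\text{ front block at time }s\}$ and $u=\log^2n$, and add over the cosets; there are at most $Cn\log n$ triples of scale, time and coset, each failing with probability at most $e^{-\log^2n}$. So almost surely $\mathcal{A}_n$ holds for all large $n$.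

\emph{In the rest of this section and in Section~\ref{sec:thin}, the configuration is fixed, $n$ is a large integer such that $\mathcal{A}_n$ holds and $n\ge16\tau_*$, and $s\in[n/2,2n]$ is an integer.} In particular $\tau_*\le s/8$. From (A1) and (A2),
\begin{equation}\label{eq:small}
\text{an atypical block $v$ of scale $r$ with }\tau_v\le2n\text{ has }r<\rho(n).
\end{equation}
The number of vertices covered by atypical front blocks of scale at least $r$ is at most
\[
\operatorname{Bad}_n(s,r)=\sum_{j\ge0:\ r_j<\rho(n)}r_j^d\,b_{r_j}(s),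
\]
which is $0$ for $r\ge\rho(n)$.

\begin{lemma}\label{lem:charge}
Fix a scale $r$. Suppose that $v=v^{(r)}(x)$ is not good, $J=J(v)$, $\hat T(x)>s-C_3r_{J+1}$, and either $\tau_v\le s$ or there is $z\in\hat B(s)$ with $|z-x|\le2r/c_0$. Then $v_J$ is an atypical front block at time $s$ and $r_J<\rho(n)$. Hence at most $\operatorname{Bad}_n(s,r)$ vertices $x$ satisfy these assumptions.
\end{lemma}

\begin{proof}
We first show $\tau_{v_J}\le s$. If $\tau_v\le s$, use $\tau_{v_J}\le\tau_v$. In the other case $z\in\Lambda(v_{J+1},R_1r_{J+1})$ and $v_{J+1}$ is good, so $|z-\hat z|\le\ell_{r_{J+1}}\le r_J$ by Lemma~\ref{lem:good}(a) and \eqref{eq:r0a}. Then $|\hat z-v_J|\le2r_J+2r/c_0\le Rr_J$, and $\tau_{v_J}\le\hat T(z)\le s$. By \eqref{eq:small}, $r_J<\rho(n)$.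

Let $j\ge J+1$. Lemma~\ref{lem:good}(c) for $v_j$ gives $s-(C_2+C_3)r_j<\max(\tau_{v_j},\tau_*)$. If $(C_2+C_3)r_j\le s/2$, the left side is at least $s/2>\tau_*$, so $\tau_{v_j}>s-(C_2+C_3)r_j$. Otherwise $s-2(C_2+C_3)r_j<0\le\tau_{v_j}$. Thus $\tau_{v_j}\ge s-2(C_2+C_3)r_j$ for $j\ge J+1$, and $\tau_{v_J}\ge\tau_{v_{J+1}}\ge s-4(C_2+C_3)r_J$. As $C_4=4(C_2+C_3)$, $v_J$ is a front block. Finally $x\in Q_{v_J}$, which has $r_J^d$ vertices.
\end{proof}

Conversely, front blocks are counted by the vertices with $\hat T$ near $s$.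

\begin{lemma}\label{lem:count}
For every scale $r$,
\[
\nu_r(s)\le r^{-d}\,\#\{x:s-C_4r\le\hat T(x)\le s+C_2r\}+\sum_{j\ge0:\ r_j<\rho(n)}2^{dj}b_{r_j}(s).
\]
\end{lemma}

\begin{proof}
If a front block $v$ is good, all $r^d$ vertices $x\in Q_v$ satisfy $s-C_4r\le\tau_v\le\hat T(x)\le\max(\tau_v,\tau_*)+C_2r\le s+C_2r$ by Lemma~\ref{lem:good}(c). If it is not good, $v_J$ is an atypical front block, $r_J<\rho(n)$ by \eqref{eq:small}, and a block of scale $r_J$ is the ancestor of $2^{dJ}$ blocks of scale $r$.
\end{proof}

\begin{lemma}\label{lem:finite}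
$\hat B(s)\subset\Lambda(0,16n/a)$.
\end{lemma}

\begin{proof}
Let $z\in\hat B(s)$ and $v=v^{(r_0)}(z)$; by (A1), $|\hat z|\le8n/a$. If $v$ is good, $|z-\hat z|\le\ell_{r_0}$. Otherwise, with $r=r_0$ and $J=J(v)$, $|z-\hat z|\le\ell_{r_{J+1}}\le r_J$, so $\hat z$ lies in the box of $v_J$, $\tau_{v_J}\le s$, and $r_J<\rho(n)$ by \eqref{eq:small}. So $|z|\le8n/a+\rho(n)+\ell_{r_0}\le16n/a$.
\end{proof}

\section{The thin shell estimate}\label{sec:thin}

For integers $w\ge1$ let $N(s,w)=\#\{x\in\mathbb{Z}^d:s-w<\hat T(x)\le s\}$. For real $\alpha,\beta\ge0$, the windows $(s'-w,s']$ with $s'=s+\lceil\beta\rceil-mw\ge s-\alpha$, $m=0,1,\dots$, show that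
\begin{equation}\label{eq:cover}
[s-\alpha,s+\beta]\text{ is covered by at most }\tfrac{\alpha+\beta+1}{w}+1\text{ windows }(s'-w,s']\text{ with integers }s'\in[s-\alpha,s+\beta+1].
\end{equation}
Let $S_0=2^{i_0}\ge\max(r_0,2^{50})$ be a constant to be chosen, and put $i_{k+1}=\lceil19i_k/17\rceil$, $S_k=2^{i_k}$, $w_k=\lfloor S_k^{17/20}\rfloor$. Then $S_k\ge2^kS_0$. Since $\frac{17}{20}i_{k+1}\in[\frac{19}{20}i_k,\frac{19}{20}i_k+1)$,
\begin{equation}\label{eq:wk}
\tfrac12S_k^{17/20}\le w_k\le S_k^{17/20},\qquad\tfrac12S_k^{19/20}\le w_{k+1}\le2S_k^{19/20}\le\tfrac12S_k .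
\end{equation}

\begin{proposition}\label{prop:thin}
For a suitable constant $S_0$ there is $C$ such that almost surely, for all large integers $n$:
\begin{itemize}
\item[(a)] $\#\{x:|\hat T(x)-n|\le u\}\le Cun^{d-1}$ for all real $1\le u\le n/8$;
\item[(b)] $\operatorname{Bad}_n(n,r)\le Cr^{-2}n^{d-1}$ for all dyadic $r\ge S_0$;
\item[(c)] $\nu_r(n)\le C(n/r)^{d-1}$ for all dyadic $S_0\le r\le\sqrt n$.
\end{itemize}
\end{proposition}

\begin{proof}
\emph{Step 1: windows and shells.} Let $S$ be dyadic with $S_0\le S\le s/2$. Let $D$ be the $g_S$-distance to $\hat B(s-S)$ and $H(\varrho)=\operatorname{vol}\{D\le\varrho\}$. The set $\hat B(s-S)$ is finite by Lemma~\ref{lem:finite} and nonempty since $s-S\ge s/2\ge\tau_*$, so Section~\ref{sec:shell} and Lemma~\ref{lem:good}(d) with $\xi=s-S$ apply. Put $\varepsilon=2\varepsilon_S+C_0+1$; by \eqref{eq:r0a}, $\varepsilon\le3S^{4/5}\le S/4$. We claim that for integers $w,u$ with $1\le w\le u\le S/2$ and $w+2\varepsilon<u$ in the second line,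
\begin{align}
N(s,w)&\le H(S+\varepsilon)-H(S-w-\varepsilon)+\operatorname{Bad}_n(s,S),\label{eq:up}\\
H(S-w-\varepsilon)-H(S-u+\varepsilon)&\le N(s,u)+\operatorname{Bad}_n(s,S).\label{eq:down}
\end{align}

For \eqref{eq:up} let $s-w<\hat T(x)\le s$. If $v^{(S)}(x)$ is not good, Lemma~\ref{lem:charge} applies with $z=x$, since $\hat T(x)>s-S$; there are at most $\operatorname{Bad}_n(s,S)$ such $x$. If it is good, then $x\notin\hat B(s-S)$, and the lower bound in Lemma~\ref{lem:good}(d) gives $\min(D(x),2S)\le S+2\varepsilon_S<2S$, so $D(x)\le S+2\varepsilon_S$. The upper bound then gives $D(x)>S-w-2\varepsilon_S$. By \eqref{eq:lat1} there are at most $H(S+\varepsilon)-H(S-w-\varepsilon)$ such $x$.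

For \eqref{eq:down}, by \eqref{eq:lat2} the left side is at most the number of $x\in\mathbb{Z}^d$ with $S-u+2\varepsilon_S+1\le D(x)\le S-w-2\varepsilon_S-1$. For such $x$ we have $0<D(x)\le S$, so $\hat T(x)>s-S$ and some $z\in\hat B(s-S)\subset\hat B(s)$ has $|z-x|\le S/c_0$. If $v^{(S)}(x)$ is not good, Lemma~\ref{lem:charge} applies again. If it is good, Lemma~\ref{lem:good}(d) gives $s-u+1\le\hat T(x)\le s-w-1$, so $x$ is counted in $N(s,u)$.

By \eqref{eq:wk}, Lemma~\ref{lem:three} applies with $S=S_k$, $w=w_k$, $u=w_{k+1}$. Write $\kappa_k=1+\kappa S_k^{-1/20}$. Combining the lemma with \eqref{eq:up} and \eqref{eq:down}, for $S_k\le s/2$,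
\begin{equation}\label{eq:onestep}
\frac{N(s,w_k)}{w_k}\le\kappa_k\,\frac{N(s,w_{k+1})+\operatorname{Bad}_n(s,S_k)}{w_{k+1}}+\frac{\operatorname{Bad}_n(s,S_k)}{w_k}.
\end{equation}

\emph{Step 2: large scales.} Let $k^*$ be the largest $k$ with $S_k\le s/2$, let $w=w_{k^*+1}$, and let $S\in(s/4,s/2]$ be dyadic. As $S_{k^*+1}>S$, $w\ge\frac12S^{17/20}$; and $w\le2(s/2)^{19/20}\le S/4$ for large $n$. Also $S\ge\rho(n)$, so $\operatorname{Bad}_n(s,S)=0$. In \eqref{eq:up} we have $S-w-\varepsilon\ge S/2$, $S+\varepsilon\le2S$ and $w+2\varepsilon\le13w$, so \eqref{eq:shell2} gives $N(s,w)\le13d\,2^{2d-1}(w/S)H(S)$. By Lemma~\ref{lem:finite}, $\{D\le S\}\subset\{|x|\le16n/a+n/c_0\}$, so $H(S)\le Cs^d$. Thus $N(s,w_{k^*+1})\le C_{\mathrm{top}}w_{k^*+1}s^{d-1}$ with $C_{\mathrm{top}}$ independent of $S_0$.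

Since $S_k\ge2^kS_0$, we may require of $S_0$ that $\prod_{k\ge0}\kappa_k\le2$. Let $k_0$ be the least $k$ with $S_k\ge\rho(n)$; then $1\le k_0\le k^*$ and $k_0\le\log_2\rho(n)+1$ for large $n$. For $k_0\le k\le k^*$ the terms $\operatorname{Bad}_n$ in \eqref{eq:onestep} vanish, and iteration gives
\begin{equation}\label{eq:top}
N(s,w_{k_0})\le C_{\mathrm{top}}\prod_{k\ge k_0}\kappa_k\cdot w_{k_0}s^{d-1}\qquad\text{for all integers }s\in[n/2,2n].
\end{equation}

\emph{Step 3: small scales.} Below $\rho(n)$ the error $\operatorname{Bad}_n(s,S_k)$ is bounded through (A3) by the numbers $\nu_r(s)$, $r\ge S_k$, and these are bounded through Lemma~\ref{lem:count} by counts in windows near $s$. The circle is broken because windows of the larger width $w_{k+1}$ suffice for this, at times $s'$ within $C_4\rho(n)$ of $s$. We therefore carry a range of times that shrinks with $k$. Call an integer $s$ \emph{$k$-admissible}, $0\le k\le k_0$, if $|s-n|\le n/2-(k_0-k)C_4\rho(n)$, and let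
\[
\eta_k=\max\big\{N(s,w_k)/(w_ks^{d-1}):s\ k\text{-admissible}\big\},\qquad C_\infty=4C_{\mathrm{top}}+4.
\]
For large $n$, $k_0C_4\rho(n)\le n/4$. If $s$ is $k$-admissible and $|s'-s|\le C_4\rho(n)$, then $s'$ is $(k+1)$-admissible. We prove $\eta_k\le C_\infty$ by downward induction. By \eqref{eq:top}, $\eta_{k_0}\le2C_{\mathrm{top}}$. Let $k<k_0$, assume $\eta_{k'}\le C_\infty$ for $k<k'\le k_0$, and let $s$ be $k$-admissible.

For dyadic $r\in[S_k,\rho(n))$ apply \eqref{eq:cover} with $\alpha=C_4r$, $\beta=C_2r$ and $w=w_{k+1}\le r$. There are at most $(C_2+C_4+2)r/w_{k+1}$ windows, their endpoints $s'$ satisfy $|s'-s|\le C_4r$ and so are $(k+1)$-admissible, and $s'\le2n$. Hence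
\[
\#\{x:s-C_4r\le\hat T(x)\le s+C_2r\}\le C_5C_\infty rn^{d-1},\qquad C_5=2^{d-1}(C_2+C_4+2).
\]
Put $C_6=4(C_5C_\infty+1)$. We claim that
\begin{equation}\label{eq:nu}
\nu_r(s)\le C_6(n/r)^{d-1}\qquad\text{for dyadic }r\in[S_k,\rho(n)).
\end{equation}
Argue by downward induction on $r$, assuming \eqref{eq:nu} for the larger scales $r_j<\rho(n)$, $j\ge1$. By Lemma~\ref{lem:count} and (A3),
\[
\nu_r(s)\le C_5C_\infty\Big(\frac nr\Big)^{d-1}+2p_r\nu_r(s)+\sum_{j\ge1}2^{dj}\,2p_{r_j}C_6\Big(\frac n{r}\Big)^{d-1}2^{-j(d-1)}+\sum_{j\ge0:\,r_j<\rho(n)}2^{dj}q\log^2n .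
\]
By \eqref{eq:r0b} the second term is at most $\frac14\nu_r(s)$ and the third is $C_6(n/r)^{d-1}\sum_{j\ge1}2^{j+1}p_{r_j}\le\frac14C_6(n/r)^{d-1}$. The last is at most $q(\rho(n)/r)^d\log^2n\le(n/r)^{d-1}$ for large $n$. Therefore $\frac34\nu_r(s)\le(\frac14C_6+\frac14C_6)(n/r)^{d-1}$, which gives \eqref{eq:nu}. Now (A3), \eqref{eq:nu} and \eqref{eq:r0b} give, for dyadic $r\in[S_k,\rho(n))$,
\begin{equation}\label{eq:bad}
\operatorname{Bad}_n(s,r)\le C_6n^{d-1}\sum_{j\ge0}2r_jp_{r_j}+q\rho(n)^d\log^2n\le(C_6+1)n^{d-1}r^{-2},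
\end{equation}
since $q\rho(n)^{d+2}\log^2n\le n^{d-1}$ for large $n$.

Insert \eqref{eq:bad} with $r=S_k$ into \eqref{eq:onestep} and divide by $s^{d-1}\ge(n/2)^{d-1}$. As $\kappa_k\le2$, $s$ is $(k+1)$-admissible and $C_6+1\le(4C_5+5)(C_\infty+1)$,
\[
\eta_k\le\kappa_k\eta_{k+1}+C_7(C_\infty+1)S_k^{-2},\qquad C_7=3\cdot2^{d-1}(4C_5+5).
\]
This recursion holds for all indices from $k$ to $k_0-1$. Unrolling it and using \eqref{eq:top} and $\prod\kappa_k\le2$,
\[
\eta_k\le2C_{\mathrm{top}}+2C_7(C_\infty+1)\sum_{k'\ge0}S_{k'}^{-2}\le2C_{\mathrm{top}}+\tfrac12(C_\infty+1)\le C_\infty,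
\]
provided that $2C_7\sum_{k'}S_{k'}^{-2}\le\frac12$. This is the last requirement on $S_0$, and it can be met because $C_7$ does not depend on $S_0$. The induction is complete.

\emph{Step 4: conclusion.} All integers $s$ with $|s-n|\le n/4$ are $0$-admissible, so $N(s,w_0)\le C_\infty w_0(2n)^{d-1}$ for them. By \eqref{eq:cover}, $[n-u,n+u]$ is covered by at most $4u$ windows of width $w_0$ with endpoints within $u+1\le n/4$ of $n$, which gives (a). For $r<\rho(n)$, (b) and (c) are \eqref{eq:bad} and \eqref{eq:nu} with $k=0$, $s=n$. For $r\ge\rho(n)$, $\operatorname{Bad}_n(n,r)=0$; and for $\rho(n)\le r\le\sqrt n$ the sum in Lemma~\ref{lem:count} is empty, so (a) with $u=C_4r$ gives $\nu_r(n)\le r^{-d}Crn^{d-1}$.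
\end{proof}

\section{Proof of Theorem~\ref{thm:upper}}\label{sec:upper}

Let $t$ be a large real number and $n=\lceil t\rceil$, so $n-1<t\le n$. We use Sections~\ref{sec:explore} and~\ref{sec:thin} with $s=n$. For a vertex $y$ let $v=v^{(S_0)}(y)$, and let $v'=v'(y)$ be its first good ancestor: $v'=v$ if $v$ is good and $v'=v_{J+1}$ otherwise. Let $r'=r'(y)$ be the scale of $v'$ and $\ell'=\ell_{r'}$. Call $y$ \emph{shallow} if $\tau_v\le n$ and $\hat T(y)>n-C_3r'$.

\begin{lemma}\label{lem:shallow}
Almost surely, for all large $n$ there are at most $Cn^{d-1}$ shallow vertices.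
\end{lemma}

\begin{proof}
If $v$ is good, Lemma~\ref{lem:good}(c) gives $n-C_3S_0<\hat T(y)\le n+C_2S_0$, and Proposition~\ref{prop:thin}(a) applies. If $v$ is not good, Lemma~\ref{lem:charge} and Proposition~\ref{prop:thin}(b) bound the number of such $y$ by $\operatorname{Bad}_n(n,S_0)\le Cn^{d-1}$.
\end{proof}

\subsection{The exterior boundary}

Let $\{x,y\}\in\partial^{\mathrm{ext}}_{\mathrm{e}}B(t)$ with $x\in B(t)$. We show that $x$ is shallow. Let $v,v',r',\ell'$ refer to $x$. First, $\tau_v\le T(0,x)\le n$. Suppose that $\hat T(x)\le n-C_3r'$. By Lemma~\ref{lem:good}(a),(b), every $w\in\mathcal{W}\cap\Lambda(v',R_1r')$ has $T(0,w)\le\hat T(x)+C_1r'\le n-(C_3-C_1)r'\le n-1<t$, so it lies in $B(t)$. But $y$ is joined to infinity by a path avoiding $B(t)$, and the initial piece of this path in $\Lambda(y,\ell')\subset\Lambda(v',R_1r')$ meets $\mathcal{W}$ by Lemma~\ref{lem:good}(a), a contradiction. Each $x$ has $2d$ edges, so Lemma~\ref{lem:shallow} gives $\#\partial^{\mathrm{ext}}_{\mathrm{e}}B(t)\le Cn^{d-1}\le Ct^{d-1}$.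

\subsection{The full boundary}

Let $\{x,y\}\in\partial_{\mathrm{e}}B(t)$ with $T(0,x)\le t<T(0,y)$. It suffices to bound the number of possible $y$. Now $v,v',r',\ell'$ refer to $y$. Since $x$ lies in the box of $v$, $\tau_v\le n$. If $v$ is not good, \eqref{eq:small} gives $r'/2<\rho(n)$; so $r'\le2\rho(n)$ in all cases. Shallow $y$ are counted by Lemma~\ref{lem:shallow}, so let $\hat T(y)\le n-C_3r'$: the vertex $y$ is healthy although its surroundings were infected long ago.

We shall apply Proposition~\ref{prop:thin}(c) at the time when the box of $v'$ was reached, which must be large compared with $r'^2$. The other case is negligible: if $\tau_{v'}<16\rho(n)^2$, then $y$ is within $2Rr'$ of $B(16\rho(n)^2)$, which lies in $\Lambda(0,32\rho(n)^2/a)$ by (A1) for the integer $4\rho(n)^2$; there are at most $C\rho(n)^{2d}\le n^{d-1}$ such $y$. Call $y$ \emph{deep} if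
\[
T(0,y)>n-1,\qquad r'\le2\rho(n),\qquad\hat T(y)\le n-C_3r',\qquad\tau_{v'}\ge16\rho(n)^2 .
\]
This depends on $t$ only through $n$. For large $n$, $16\rho(n)^2\ge\max(4\tau_*,1)$. It remains to show that almost surely, for all large $n$,
\begin{equation}\label{eq:deep}
\#\{\text{deep vertices}\}\le Cn^{d-1}\mathbf{E}[Y\wedge n]+n^{d-1}.
\end{equation}

\emph{A deep vertex forces $2d$ heavy edges.} Let $y$ be deep and $\Delta=n-\tau_{v'}$. By Lemma~\ref{lem:good}(c), $\tau_{v'}\le\hat T(y)\le\tau_{v'}+C_2r'$; in particular $\Delta\ge C_3r'$. Consider the $2d$ \emph{rays} $\{y+i\sigma\mathbf{e}_k:0\le i\le\ell'\}$, $\sigma=\pm1$, $1\le k\le d$; they are edge-disjoint and have $\ell'$ edges each. A ray is a connected set of diameter $\ell'$ in $\Lambda(v',R_1r')$, so it contains some $w\in\mathcal{W}$, and $T(0,w)\le\hat T(y)+T(\hat y,w)\le\tau_{v'}+(C_1+C_2)r'$. Since $T(0,y)>n-1$, the weights on the ray add up to more than $\Delta-1-(C_1+C_2)r'\ge\Delta/2$, where we used $\Delta/2\ge C_3r'/2=(C_1+C_2+1)r'$. So each ray has an edge of weight larger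 than $\Delta/(2\ell')$.

For a vertex $y$, dyadic $r'\ge S_0$ and $\alpha\ge0$, let $\mathcal{E}(y,r',\alpha)$ be the event that each of the $2d$ rays of length $\ell_{r'}$ from $y$ has an edge of weight larger than $\alpha$ and, if $r'>S_0$, the block $v^{(r'/2)}(y)$ is atypical. It depends only on edges internal to the box of $v^{(r')}(y)$, and it occurs for a deep vertex with $\alpha=\Delta/(2\ell')$. There are $\ell_{r'}^{2d}$ ways to choose a set $F$ with one edge from each ray. For each $F$, replace ``atypical'' by the larger event ``$F$-atypical'', which is independent of $(t_e)_{e\in F}$. Since $\mathbf{P}(t_e>\alpha)^{2d}=\mathbf{P}(Y>\alpha)$, Lemma~\ref{lem:pr} gives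
\[
\mathbf{P}(\mathcal{E}(y,r',\alpha))\le\pi_{r'}(\alpha):=\ell_{r'}^{2d}\,p'_{r'}\,\mathbf{P}(Y>\alpha),\qquad p'_{S_0}=1,\quad p'_{r'}=p_{r'/2}\ \ (r'>S_0).
\]
The factor $p'_{r'}$ is what makes the sum over scales converge.

\emph{Few blocks are reached in each window.} Goodness of $v'$ is not decided by the history of its box, so we extract a consequence that is. Call a block $v'$ of scale $r'$ \emph{steady} if $\tau_{v'_i}\ge\tau_{v'}-(C_4-1)r'_i$ for all $i\ge0$, where $r'_i=2^ir'$. For deep $y$ the block $v'$ is steady. Indeed, Lemma~\ref{lem:good}(c) for the good block $v'_i$ gives $\tau_{v'}\le\hat T(y)\le\max(\tau_{v'_i},\tau_*)+C_2r'_i$. If $C_2r'_i\le\tau_{v'}/2$, the maximum is at least $\tau_{v'}/2>\tau_*$, so $\tau_{v'_i}\ge\tau_{v'}-C_2r'_i$. Otherwise $\tau_{v'}-2C_2r'_i<0\le\tau_{v'_i}$. It remains to note $2C_2\le C_4-1$. A steady block with $\tau_{v'}\in(\sigma-r',\sigma]$ is a front block at time $\sigma$, since $\tau_{v'_i}\ge\sigma-r'-(C_4-1)r'_i\ge\sigma-C_4r'_i$. If $\sigma$ is an integer with $16\rho(n)^2\le\sigma\le n$,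 then $r'\le2\rho(n)\le\sqrt\sigma$, and Proposition~\ref{prop:thin}(c) with $\sigma$ in place of $n$ shows that there are at most $C(n/r')^{d-1}$ such blocks.

\emph{Counting.} For a block $v'$ of scale $r'$ let $m_{v'}(\alpha)\le r'^d$ be the number of $y\in Q_{v'}$ for which $\mathcal{E}(y,r',\alpha)$ occurs. It is nonincreasing and right-continuous in $\alpha$, hence jointly measurable; its law does not depend on $v'\in r'\mathbb{Z}^d$; and $\mathbf{E}m_{v'}(\alpha)\le r'^d\pi_{r'}(\alpha)$. Let $\mathcal{V}_{r'}$ be the finite set of steady blocks of scale $r'$ with $16\rho(n)^2\le\tau_{v'}\le n-C_3r'$, and for these let $\alpha_{v'}=(n-\tau_{v'})/(2\ell_{r'})$. Membership in $\mathcal{V}_{r'}$ and $\alpha_{v'}$ are determined by the history of the box of $v'$. The number of deep vertices is at most $\sum_{r'}\sum_{v'\in\mathcal{V}_{r'}}m_{v'}(\alpha_{v'})$, where $r'$ runs over dyadic numbers in $[S_0,2\rho(n)]$. Apply Lemma~\ref{lem:fresh} to $f_{v'}=r'^{-d}m_{v'}$ in each coset with $u=\log^2n$. There are at most $C\log n$ pairs of scale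 and coset, so by the Borel--Cantelli lemma, almost surely for all large $n$,
\[
\#\{\text{deep vertices}\}\le\sum_{r'}\Big(2\sum_{v'\in\mathcal{V}_{r'}}r'^d\,\pi_{r'}(\alpha_{v'})+q\,r'^d\log^2n\Big).
\]
The terms $qr'^d\log^2n$ add up to at most $C\rho(n)^d\log^2n\le n^{d-1}$. For the main terms fix $r'$ and group the blocks by the windows $\tau_{v'}\in(\sigma_k-r',\sigma_k]$, $\sigma_k=r'\lceil n/r'\rceil-kr'$, $k\in\mathbb{Z}$; note $n-kr'\le\sigma_k<n-(k-1)r'$. In an occupied window $16\rho(n)^2\le\tau_{v'}\le\sigma_k<\tau_{v'}+r'\le n-(C_3-1)r'$. Hence $k>C_3-1\ge2$, the window contains at most $C(n/r')^{d-1}$ blocks of $\mathcal{V}_{r'}$, and $(k-1)r'\le n-\sigma_k\le n-\tau_{v'}\le n$. As $\pi_{r'}$ is nonincreasing, with $\ell'=\ell_{r'}$,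
\[
\sum_{v'\in\mathcal{V}_{r'}}r'^d\pi_{r'}(\alpha_{v'})\le Cn^{d-1}\sum_{k\ge2:\ (k-1)r'\le n}r'\,\pi_{r'}\Big(\frac{(k-1)r'}{2\ell'}\Big)\le Cn^{d-1}\int_0^n\pi_{r'}\Big(\frac z{2\ell'}\Big)dz .
\]
Now $\int_0^n\mathbf{P}(2\ell'Y>z)\,dz=\mathbf{E}[(2\ell'Y)\wedge n]\le2\ell'\,\mathbf{E}[Y\wedge n]$, so the right side is at most $Cn^{d-1}\ell'^{\,2d+1}p'_{r'}\mathbf{E}[Y\wedge n]$. Since $\sum_{r'}\ell_{r'}^{2d+1}p'_{r'}<\infty$, we obtain \eqref{eq:deep}.

Altogether $\#\partial_{\mathrm{e}}B(t)\le Cn^{d-1}(1+\mathbf{E}[Y\wedge n])$. For $t\ge1$ we have $n\le2t$, $\mathbf{E}[Y\wedge n]\le2\mathbf{E}[Y\wedge t]$, and $\mathbf{E}[Y\wedge t]\ge\mathbf{E}[Y\wedge1]>0$, because $\mathbf{P}(Y>0)=\mathbf{P}(t_e>0)^{2d}>0$. This proves Theorem~\ref{thm:upper}. \qed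

\section{Proof of Theorem~\ref{thm:lower}}\label{sec:lower}

The exterior bound holds because $B(t)$ encloses a box of linear size. For the full boundary we follow the heuristic of Section~\ref{sec:why}: at least $ct^{d-1}$ small boxes are reached in every window of bounded width, and each one is fresh when it is reached, so its center is a hole with the expected probability.

\begin{lemma}\label{lem:inner}
There is $c_2>0$ such that almost surely, for all large integers $s$, $\Lambda(0,c_2s)\subset\hat B(s)$ and $\Lambda(0,c_2s)\subset\operatorname{fill}(B(s))$.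
\end{lemma}

\begin{proof}
Let $r$ be dyadic with $C_1r\in[s/4,s/2)$, and $c_2=1/(4C_1)$, so $c_2s\le r$ and $r\ge\rho(s)$ for large $s$. The boxes of the block $0$ of scale $r$ and of its ancestors contain the origin, so this block is good by (A2) in $\mathcal{A}_s$. Let $w_*\in\mathcal{W}$ be $0$ or a vertex adjacent to $\mathcal{U}$; then $T(0,w_*)\le\tau_*\le s/2$ and $|w_*|\le r$ for large $s$. By Lemma~\ref{lem:good}(b), $T(0,w)\le\tau_*+C_1r\le s$ for all $w\in\mathcal{W}\cap\Lambda(0,2r)$. For $z\in\Lambda(0,r)$ we have $\hat z\in\Lambda(0,2r)$, so $z\in\hat B(s)$. If $z\notin\operatorname{fill}(B(s))$, a path from $z$ to infinity avoiding $B(s)$ would have an initial piece in $\Lambda(z,\ell_r)$ that meets $\mathcal{W}\cap\Lambda(0,2r)\subset B(s)$, by Lemma~\ref{lem:good}(a).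
\end{proof}

Let $t$ be a large real number and $n=\lfloor t\rfloor$. A path to infinity that avoids $B(t)$ avoids $B(n)$, so $\operatorname{fill}(B(t))\supset\operatorname{fill}(B(n))\supset\Lambda(0,c_2n)$. At least $(c_2n)^{d-1}$ lines parallel to $\mathbf{e}_1$ meet this box. On each of them let $x$ be the last vertex in the finite set $\operatorname{fill}(B(t))$. By \eqref{eq:exit}, $x\in B(t)$, and $x+\mathbf{e}_1$ lies in the unbounded component of the complement. Therefore
\begin{equation}\label{eq:extlow}
\#\partial_{\mathrm{e}}B(t)\ge\#\partial^{\mathrm{ext}}_{\mathrm{e}}B(t)\ge ct^{d-1},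
\end{equation}
which is the second bound of Theorem~\ref{thm:lower}.

The boxes $\Lambda(v,1)$, $v\in3\mathbb{Z}^d$, tile $\mathbb{Z}^d$, and the $2d$ edges at $v$ are internal to $\Lambda(v,1)$. Let $\tau'_v=\min\{T(0,y):y\in\Lambda(v,1)\}$.

\begin{lemma}\label{lem:many}
There are constants $u_0\ge1$ and $c_3>0$ such that almost surely, for all large integers $n$ and all real $u\in[u_0,n/2]$, $\#\{v\in3\mathbb{Z}^d:n-u<\tau'_v\le n\}\ge c_3un^{d-1}$.
\end{lemma}

\begin{proof}
We first find an integer $L$ and $c>0$ such that almost surely, for all large integers $s$,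
\begin{equation}\label{eq:one}
\#\{v\in3\mathbb{Z}^d:|\tau'_v-s|\le L\}\ge cs^{d-1}.
\end{equation}
Use Sections~\ref{sec:explore} and~\ref{sec:thin} with $n=s$. The set $\hat B(s)$ is finite by Lemma~\ref{lem:finite} and contains $\Lambda(0,c_2s)$. Taking the last vertex $x\in\hat B(s)$ on each line parallel to $\mathbf{e}_1$ through this box, we get at least $(c_2s)^{d-1}$ distinct vertices $x'=x+\mathbf{e}_1\notin\hat B(s)$. Fix a dyadic constant $r\ge S_0$ so large that the bound in Proposition~\ref{prop:thin}(b) gives $\operatorname{Bad}_s(s,r)\le\frac12(c_2s)^{d-1}$. By Lemma~\ref{lem:charge}, applied to $x'$ with $z=x$ (note $\hat T(x')>s$), at most half of that number of vertices $x'$ have a block $V=v^{(r)}(x')$ that is not good. For the others, Lemma~\ref{lem:good} gives $|x'-\hat x'|\le\ell_r$, $\hat T(x')\le\hat T(x)+T(\hat x,\hat x')\le s+C_1r$, and $s<\hat T(x')\le\max(\tau_V,\tau_*)+C_2r$, so $\tau_V\ge s-C_2r$ once $s>\tau_*+C_2r$. The box $\Lambda(v,1)$ that contains $\hat x'$ lies in the box of $V$, so $s-C_2r\le\tau_V\le\tau'_v\le T(0,\hat x')\le s+C_1r$.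 Since $|x'-v|\le\ell_r+1$, each $v$ arises from at most $(2\ell_r+3)^d$ vertices $x'$. This proves \eqref{eq:one} with $L=\lceil C_2r\rceil$.

Let $u_0=2(2L+1)$ and $s_i=n-L-i(2L+1)$. The intervals $[s_i-L,s_i+L]$ are disjoint, and those with $i\ge0$ and $i(2L+1)<u-2L$ lie in $(n-u,n]$. There are at least $u/(2L+1)-1\ge u/(4L+2)$ such $i$, and they have $s_i>n-u\ge n/2$. Apply \eqref{eq:one} at each $s_i$.
\end{proof}

Let again $n=\lfloor t\rfloor$, and let $Y_v$ be the minimum of the $2d$ weights at $v\in3\mathbb{Z}^d$. Suppose that $v\ne0$, $\tau'_v\le n$ and $Y_v>n+1-\tau'_v$. The last edge of a path from $0$ to $v$ starts in $\Lambda(v,1)$, so $T(0,v)\ge\tau'_v+Y_v>n+1>t$. Thus the connected set $\Lambda(v,1)$ contains a vertex of $B(t)$ and a vertex outside $B(t)$, and one of its internal edges is in $\partial_{\mathrm{e}}B(t)$. The boxes are disjoint, so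
\[
\#\partial_{\mathrm{e}}B(t)\ge X_n:=\sum_{v\ne0}1\{\tau'_v\le n\}\,1\{Y_v>n+1-\tau'_v\}.
\]
Apply the second bound of Lemma~\ref{lem:fresh} with $f_v(\theta)=1\{Y_v>\theta\}$, $\chi_v=1\{v\ne0,\ \tau'_v\le n\}$, $\theta_v=\max(n+1-\tau'_v,0)$ and $u=\log^2n$. By the Borel--Cantelli lemma, almost surely $X_n\ge\frac12A_n-\log^2n$ for large $n$, where $A_n=\sum_v\chi_v\bar f(\theta_v)$ and $\bar f(\theta)=\mathbf{P}(Y>\theta)$. Let $Y$ be independent of the weights, and let $\mathbf{E}_Y$ be the expectation over $Y$ alone. Then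
\[
A_n\ge\mathbf{E}_Y\big[\#\{v:n+1-Y<\tau'_v\le n\}\big]-1.
\]
On $\{Y\ge u_0+1\}$ put $u=\min(Y-1,n/2)$. Then $u\in[u_0,n/2]$ for large $n$, $n+1-Y\le n-u$, and $u\ge\frac12(Y\wedge n)$ because $Y\ge2$. By Lemma~\ref{lem:many},
\[
A_n\ge\tfrac12c_3n^{d-1}y_n-1,\qquad y_n=\mathbf{E}\big[(Y\wedge n)1\{Y\ge u_0+1\}\big].
\]
If $\mathbf{P}(Y\ge u_0+1)>0$, then $y_n\ge y_1>0$, so $\frac12+\log^2n\le\frac18c_3n^{d-1}y_n$ for large $n$ and $\#\partial_{\mathrm{e}}B(t)\ge\frac18c_3n^{d-1}y_n$. If $\mathbf{P}(Y\ge u_0+1)=0$, then $y_n=0$ and the same bound holds. Averaging it with \eqref{eq:extlow} gives $\#\partial_{\mathrm{e}}B(t)\ge ct^{d-1}(1+y_n)$. Finally $Y\wedge t\le2(Y\wedge n)$ as $t\le2n$, so $\mathbf{E}[Y\wedge t]\le u_0+1+2y_n\le(u_0+1)(1+y_n)$. Hence $\#\partial_{\mathrm{e}}B(t)\ge ct^{d-1}\mathbf{E}[Y\wedge t]$, and Theorem~\ref{thm:lower} is proved. \qed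

\begin{thebibliography}{9}

\bibitem{DHL}
Michael Damron, Jack Hanson, Wai-Kit Lam, \emph{The size of the boundary in first-passage percolation}, arXiv:1709.09613 (2017).

\bibitem{Kesten}
Kesten, \emph{Aspects of first passage percolation} (1986).

\bibitem{Talagrand}
Talagrand, \emph{A new look at independence}, Ann. Probab. 24 (1996).

\end{thebibliography}
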